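\title{Two-sided transversals and commuting pairs in finite groups}

\begin{abstract}
For a subgroup $H$ of a finite group $G$, let $P_G(H)$ be the probability that a random left transversal of $H$ is also a right transversal, and let $\mathrm{tp}(G)$ be the minimum of $P_G(H)$ over all $H\le G$. We compare $\mathrm{tp}(G)$ with the probability $\mathrm{cp}(G)$ that two random elements of $G$ commute. We prove that $\mathrm{tp}(G)\le\mathrm{cp}(G)$ unless $G$ is a non-abelian Dedekind group or the generalized quaternion group of order $16$, and we determine the cases of equality. More precisely, the ratio $\mathrm{cp}(G)/\mathrm{tp}(G)$ is $5/8$, $7/8$, $1$, $5/4$ or larger than $5/4$, and we classify the groups that give each of the first four values.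
\end{abstract}

\section{Introduction}

All groups in this paper are finite. Let $H$ be a subgroup of $G$. A \emph{left transversal} of $H$ in $G$ is a subset of $G$ that contains exactly one element of each left coset $gH$; right transversals are defined in the same way with the right cosets $Hg$. Let $P_G(H)$ be the probability that a left transversal, chosen uniformly among all left transversals of $H$ in $G$, is also a right transversal. The \emph{common transversal probability} of $G$ is
\[
\mathrm{tp}(G)=\min_{H\le G}P_G(H).
\]
The \emph{commuting probability} $\mathrm{cp}(G)$ is the probability that two elements of $G$, chosen independently and uniformly, commute. Writing $x^G$ for the conjugacy class of $x$ and counting commuting pairs by their first entry, we get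
\begin{equation}\label{eq:cp}
\mathrm{cp}(G)=\frac1{|G|^2}\sum_{x\in G}|C_G(x)|=\frac1{|G|}\sum_{x\in G}\frac1{|x^G|},
\end{equation}
which is the number of conjugacy classes divided by $|G|$.

Both numbers measure a distance from commutativity. The second equals $1$ exactly for abelian groups. The first sees commutativity only through subgroups: we shall see that $P_G(H)=1$ if and only if $H$ is normal, so $\mathrm{tp}(G)=1$ exactly when $G$ is \emph{Dedekind}, that is, when all subgroups of $G$ are normal. For the symmetric group $S_3$ both numbers are $1/2$. Which of them is larger in general?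

The quaternion group $Q_8$ is Dedekind and non-abelian, so there $\mathrm{tp}=1>\mathrm{cp}$. Away from Dedekind groups one expects the opposite inequality. The probability $P_G(H)$ turns out to be a product with one factor at most $1/2$ for each double coset $HgH$ outside the normalizer of $H$, so it decays exponentially in the number of such double cosets, whereas $\mathrm{cp}(G)$ is at least $|Z(G)|/|G|$ by \eqref{eq:cp}. An exponential beats a reciprocal except for small values, so one would guess that $\mathrm{tp}(G)\le\mathrm{cp}(G)$ with a short list of exceptions.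

We write $a^b=b^{-1}ab$, $C_m$ for the cyclic group of order $m$, $D_{2m}$ for the dihedral group of order $2m$, and $Q_{16}$ for the generalized quaternion group of order $16$. Put
\[
F_k=\langle a,b: a^3=b^{2^k}=1,\ a^b=a^{-1}\rangle\quad(k\ge1),\qquad
C_4\rtimes C_4=\langle a,b:a^4=b^4=1,\ a^b=a^{-1}\rangle ,
\]
so that $F_1\cong S_3$. The following statement is the conjecture posed in \cite{ALM}.

\begin{theorem}\label{thm:A}
Let $G$ be a finite group.
\begin{enumerate}
\item[(i)] If $G$ is Dedekind and non-abelian, then $\mathrm{cp}(G)/\mathrm{tp}(G)=5/8$.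
\item[(ii)] If $G\cong Q_{16}$, then $\mathrm{cp}(G)/\mathrm{tp}(G)=7/8$.
\item[(iii)] In all other cases $\mathrm{tp}(G)\le\mathrm{cp}(G)$, with equality if and only if $G$ is abelian or $G\cong F_k$ for some $k\ge1$; moreover $\mathrm{tp}(F_k)=\mathrm{cp}(F_k)=1/2$.
\end{enumerate}
\end{theorem}

The method gives a gap above the value $1$.

\begin{theorem}\label{thm:B}
Let $G$ be a finite group that is not Dedekind, not isomorphic to $Q_{16}$ and not isomorphic to any $F_k$. Then $\mathrm{cp}(G)\ge\frac54\,\mathrm{tp}(G)$, with equality if and only if $G\cong D_8$ or $G\cong C_4\rtimes C_4$.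
\end{theorem}

Section~\ref{sec:formula} derives the formula for $P_G(H)$ and shows the method on dihedral groups. After the standard facts (Section~\ref{sec:facts}) and the values for the groups named in the theorems (Section~\ref{sec:examples}), we choose a minimal nonnormal subgroup $H$ of prime-power order and prove that its maximal subgroup $K$ is central in $G$ (Section~\ref{sec:H}). This yields lower bounds for $\mathrm{cp}(G)$ in terms of $G/K$ (Section~\ref{sec:cp}), which settle all cases but six values of $|G:K|$ (Section~\ref{sec:reduction}). These are treated in Sections~\ref{sec:five} and~\ref{sec:eight}.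

\section{Double cosets and the formula for $P_G(H)$}\label{sec:formula}

\begin{example}\label{ex:S3}
Let $G=F_1\cong S_3$ and $H=\{1,b\}$. The coset $H$ is both a left and a right coset and imposes no condition. Since $ba=a^2b$ and $ba^2=ab$, the other four elements are distributed over the left cosets (rows) and right cosets (columns) as follows:
\[
\begin{array}{c|cc}
 & Ha & Ha^2\\ \hline
aH & a & ab\\
a^2H & a^2b & a^2
\end{array}
\]
A left transversal picks one element in each row. It is a right transversal when the two picks lie in different columns, which happens for two of the four choices. So $P_G(H)=1/2$.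
\end{example}

In general each double coset gives such a square array, with cells of equal size. For $d\ge1$ let $f_d=d!/d^d$, the probability that a uniformly random map from a $d$-element set to another is a bijection. Then $f_1=1$, $f_2=1/2$, $f_3=2/9$, and $f_d=\prod_{i=1}^d\frac id\le\frac1d$.

\begin{proposition}\label{prop:formula}
Let $H\le G$. For a double coset $\Delta=HgH$ put $d(\Delta)=|\Delta|/|H|$. Then $d(\Delta)=|H:H\cap H^g|$ and
\[
P_G(H)=\prod_{\Delta\in H\backslash G/H}f_{d(\Delta)}.
\]
\end{proposition}

\begin{proof}
The set $\Delta=HgH$ is a union of $d=d(\Delta)$ left cosets $ugH$ and of $d$ right cosets $Hgv$, with $u,v\in H$. The group $H$ permutes these right cosets transitively by right multiplication, and the stabilizer of $Hg$ is $H\cap g^{-1}Hg$; this gives the formula for $d$. The map $z\mapsto u^{-1}zv^{-1}$ is a bijection from $ugH\cap Hgv$ onto $gH\cap Hg$, so each left coset in $\Delta$ is cut into $d$ pieces of equal size by the right cosets in $\Delta$.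

A uniform left transversal consists of independent uniform choices from the left cosets. Hence the representative of each left coset in $\Delta$ falls into a uniformly random right coset in $\Delta$, independently of all other choices. The transversal is a right transversal if and only if, for every $\Delta$, the resulting map from the left cosets to the right cosets of $\Delta$ is a bijection.
\end{proof}

\begin{corollary}\label{cor:formula}
Let $H\le G$ and $N=N_G(H)$.
\begin{enumerate}
\item[(a)] $P_G(H)=1$ if and only if $H\trianglelefteq G$; so $\mathrm{tp}(G)=1$ if and only if $G$ is Dedekind.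
\item[(b)] If exactly two left cosets of $H$ lie outside $N$, then $P_G(H)=1/2$.
\item[(c)] If $H$ has a subgroup $K$ of prime index $p$ with $K\trianglelefteq G$, then $P_G(H)=f_p^{\,s}$, where $s=\bigl(|G:H|-|N:H|\bigr)/p$ is an integer.
\end{enumerate}
\end{corollary}

\begin{proof}
We have $d(HgH)=1$ if and only if $H^g=H$, that is, $g\in N$. So $G\setminus N$ is the union of the double cosets with $d\ge2$, and these have $f_d<1$. This gives (a), and (b) because the two cosets must form one double coset with $d=2$. In (c), $K\le H\cap H^g$ for all $g$, so $d\in\{1,p\}$, and the $|G:H|-|N:H|$ left cosets outside $N$ are grouped into double cosets with $d=p$.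
\end{proof}

\begin{example}\label{ex:dihedral}
Let $G=D_{2m}=\langle a,b:a^m=b^2=1,\ a^b=a^{-1}\rangle$ with $m\ge3$ odd, and $H=\langle b\rangle$. An element $a^i$ commutes with $b$ only if $a^{2i}=1$, so $N_G(H)=H$, and Corollary~\ref{cor:formula}(c) with $K=1$ gives $\mathrm{tp}(G)\le2^{-(m-1)/2}$. The classes are $\{1\}$, the $(m-1)/2$ pairs $\{a^i,a^{-i}\}$, and the class of $b$, which has $m$ elements. So $\mathrm{cp}(G)=(m+3)/(4m)>1/4$. For $m=3$ both sides are $1/2$; for $m=5$ we compare $1/4$ with $2/5$; after that the upper bound for $\mathrm{tp}$ halves at each step while $\mathrm{cp}$ stays above $1/4$.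
\end{example}

The same comparison works whenever $G$ has a nonnormal subgroup $H$ of order $2$. Then $s=(|G|-|N|)/4\ge|G|/8$, so $\mathrm{tp}(G)\le2^{-|G|/8}$, while $\mathrm{cp}(G)\ge1/|G|$; only groups of small order remain to be examined. The difficulty is that $G$ may have no nonnormal subgroup of prime order. In $F_k$ with $k\ge2$ the only nonnormal subgroups are cyclic of order $2^k$, and $\mathrm{tp}(F_k)=1/2$ although $|F_k|$ is unbounded (Proposition~\ref{prop:values}). What keeps $\mathrm{cp}(F_k)$ large is the center, of index $6$. The plan is therefore to find $H$ and $K$ as in Corollary~\ref{cor:formula}(c) with $K$ \emph{central}, and to run the comparison with $|G:K|$ in place of $|G|$.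

\section{Standard facts}\label{sec:facts}

We write $[x,y]=x^{-1}y^{-1}xy$, so $x^y=x[x,y]$, and $o(y)$ for the order of $y$. For a prime $q$, a $q$-element is an element of $q$-power order. Besides Sylow's theorems we use the following.

\begin{enumerate}
\item[(F1)] $|\mathrm{Aut}(C_{q^t})|=q^{t-1}(q-1)$ for $q$ prime and $t\ge1$. Hence a normal cyclic $q$-subgroup is centralized by every $\ell$-element for primes $\ell>q$, a normal subgroup of order $q$ is centralized by every $q$-element, and a normal subgroup of order $2$ is central.
\item[(F2)] If $K\le Z(G)$, $K\le A\le G$ and $A/K$ is cyclic, then $A$ is abelian. In particular $G/Z(G)$ is not cyclic if $G$ is non-abelian.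
\item[(F3)] In a $q$-group every proper subgroup is properly contained in its normalizer, and every nontrivial normal subgroup meets the center nontrivially.
\item[(F4)] The non-abelian groups of orders $6$, $8$, $10$ are $S_3$; $D_8$ and $Q_8$; $D_{10}$. The group $Q_8$ is Dedekind. In $D_8=\langle\rho,\tau:\rho^4=\tau^2=1,\ \rho^\tau=\rho^{-1}\rangle$ the center is $\langle\rho^2\rangle$ with quotient $C_2^2$, and the noncentral involutions are the four elements outside $\langle\rho\rangle$, each of which inverts $\rho$.
\item[(F5)] (Dedekind--Baer theorem.) A non-abelian Dedekind group is isomorphic to $Q_8\times A$ with $A$ abelian.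
\item[(F6)] A $2$-group with a unique involution is cyclic or generalized quaternion, that is, isomorphic to the group $Q_{2^t}=\langle x,y:x^{2^{t-1}}=1,\ y^2=x^{2^{t-2}},\ x^y=x^{-1}\rangle$ of order $2^t$ for some $t\ge3$. In $Q_{2^t}$ we have $(yx^i)^2=y^2$, so $y^2$ is the only involution, and $Z(Q_{2^t})=\langle y^2\rangle$ has order $2$.
\item[(F7)] $[uv,x]=[u,x]^v[v,x]$. If $z=[y,x]$ commutes with $x$ and $y$, then $[y^\alpha,x^\beta]=z^{\alpha\beta}$ for all integers $\alpha,\beta$, and $(xy)^\nu=x^\nu y^\nu z^{\binom\nu2}$ for $\nu\ge1$. The last formula follows from $yx=xyz$: each $y$ must be moved past each later $x$.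
\end{enumerate}

\section{The groups named in the theorems}\label{sec:examples}

In $F_k$ and $C_4\rtimes C_4$ the relation $a^b=a^{-1}$ lets us write each element as $a^ib^j$, and the semidirect products in which $b$ inverts $a$ show that the orders are $3\cdot2^k$ and $16$.

\begin{lemma}\label{lem:small}
\begin{enumerate}
\item[(a)] If $|G:Z(G)|=4$, then every noncentral class of $G$ has two elements, and $\mathrm{cp}(G)=5/8$.
\item[(b)] If $G$ is a $2$-group and $H$ is a nonnormal subgroup of index $4$, then $P_G(H)=1/2$.
\end{enumerate}
\end{lemma}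

\begin{proof}
(a) For noncentral $x$ we have $Z(G)<\langle x\rangle Z(G)\le C_G(x)<G$, so $|x^G|=2$. By \eqref{eq:cp}, $\mathrm{cp}(G)=\frac14+\frac34\cdot\frac12=\frac58$.

(b) By (F3), $H<N_G(H)<G$, so $|N_G(H):H|=2$ and Corollary~\ref{cor:formula}(b) applies.
\end{proof}

\begin{proposition}\label{prop:values}
The following values hold.
\[
\begin{array}{l|ccc}
G & \mathrm{tp}(G) & \mathrm{cp}(G) & \mathrm{cp}(G)/\mathrm{tp}(G)\\ \hline
\text{abelian} & 1 & 1 & 1\\
\text{Dedekind, non-abelian} & 1 & 5/8 & 5/8\\
Q_{16} & 1/2 & 7/16 & 7/8\\
F_k\ (k\ge1) & 1/2 & 1/2 & 1\\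
D_8,\ C_4\rtimes C_4 & 1/2 & 5/8 & 5/4
\end{array}
\]
\end{proposition}

\begin{proof}
For Dedekind groups $\mathrm{tp}=1$ by Corollary~\ref{cor:formula}(a). If $G\cong Q_8\times A$ as in (F5), then $Z(G)=Z(Q_8)\times A$ has index $4$, and Lemma~\ref{lem:small}(a) gives $\mathrm{cp}(G)=5/8$.

\emph{The group $Q_{16}$.} Subgroups of index at most $2$ are normal, and so is the only subgroup of order $2$. Hence every nonnormal subgroup has index $4$. One exists: $y^x=y\,(x^{-1})^yx=yx^2\notin\langle y\rangle=\{1,y,x^4,yx^4\}$. By Lemma~\ref{lem:small}(b), $\mathrm{tp}=1/2$. The classes are $\{1\}$, $\{x^4\}$, $\{x^i,x^{-i}\}$ for $i=1,2,3$, and the two sets $\{yx^i: i\text{ even}\}$, $\{yx^i:i\text{ odd}\}$, because $(yx^i)^x=yx^{i+2}$ and $(yx^i)^y=yx^{-i}$. So $\mathrm{cp}=7/16$.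

\emph{The groups $F_k$.} The subgroup $M=\langle a\rangle\times\langle b^2\rangle$ is cyclic of index $2$; its subgroups are characteristic in $M$, hence normal in $F_k$. An element $x=a^ib^j$ with $j$ odd inverts $a$ and satisfies $x^2=a^ia^{-i}b^{2j}=b^{2j}$, so it has order $2^k$ and $S=\langle x\rangle$ has index $3$. A proper subgroup not contained in $M$ is therefore such an $S$. If $S$ were normal, then $[a,x]\in\langle a\rangle\cap S=1$, which is false. So the nonnormal subgroups are exactly these $S$, each is self-normalizing because its index is prime, and $P_{F_k}(S)=1/2$ by Corollary~\ref{cor:formula}(b). The center is $Z=\langle b^2\rangle$, of index $6$. Elements of $M\setminus Z$ have centralizer $M$, and an element $x\notin M$ has centralizer $\langle x\rangle$. Thus $\mathrm{cp}(F_k)=\frac16+\frac26\cdot\frac12+\frac36\cdot\frac13=\frac12$.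

\emph{The groups $D_8$ and $C_4\rtimes C_4$.} The centers $\langle\rho^2\rangle$ and $\langle a^2,b^2\rangle$ have index $4$, so $\mathrm{cp}=5/8$. In $D_8$ subgroups of order at least $4$ are normal and $\langle\tau\rangle$ is not, so nonnormal subgroups exist and have index $4$. In $C_4\rtimes C_4$ we have $(a^ib^j)^2=b^2$ for $j$ odd and $(a^ib^j)^2=a^{2i}$ for $j$ even. So the involutions are $a^2,b^2,a^2b^2$, all central, and nonnormal subgroups have order $4$, hence index $4$. One exists, since $b^a=ba^2\notin\langle b\rangle$. Lemma~\ref{lem:small}(b) gives $\mathrm{tp}=1/2$ for both groups.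
\end{proof}

\section{A minimal nonnormal subgroup}\label{sec:H}

From here to the end of Section~\ref{sec:eight}, $G$ is a group that is not Dedekind. Every subgroup is generated by its Sylow subgroups, so $G$ has a nonnormal subgroup of prime-power order. Let $p$ be the \emph{smallest} prime such that $G$ has a nonnormal $p$-subgroup, and let $H$ be a nonnormal $p$-subgroup of \emph{minimal} order $p^k$. Thus:
\begin{enumerate}
\item[(M1)] all $q$-subgroups of $G$ with $q<p$ prime are normal;
\item[(M2)] all $p$-subgroups of $G$ of order at most $p^{k-1}$ are normal.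
\end{enumerate}
The group $H$ is cyclic: otherwise it would be generated by its proper subgroups $\langle x\rangle$, $x\in H$, which are normal by (M2). Write
\[
H=\langle h\rangle,\qquad K=\langle h^p\rangle .
\]
Then $|K|=p^{k-1}$, and $K$ and all its subgroups are normal in $G$ by (M2).

\begin{lemma}\label{lem:index}
The index $|G:N_G(H)|$ has no prime divisor smaller than $p$.
\end{lemma}

\begin{proof}
Let $q<p$ be prime and $g$ a $q$-element. Then $\langle g\rangle\trianglelefteq G$ by (M1), and $h$ centralizes $g$ by (F1). So $N_G(H)$ contains every Sylow $q$-subgroup of $G$.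
\end{proof}

\begin{proposition}\label{prop:central}
$K\le Z(G)$.
\end{proposition}

Elements of order prime to $p$ are handled by (M1) and (F1). For $p$-elements the tool is that two normal subgroups with trivial intersection commute. A $p$-element $g$ that moves some $c\in K$ may have $\langle g\rangle\cap\langle c\rangle\ne1$, so the tool does not apply at once. We therefore multiply $g$, or a power of $g$, by an element of $\langle c\rangle$ chosen to cancel the common part. The product has smaller order, and this contradicts either (M2) or a minimal choice of $g$.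

\begin{proof}
The group $G$ is generated by elements of prime-power order. Let $g$ be a $q$-element with $q\ne p$. If $q<p$, then $\langle g\rangle\trianglelefteq G$ by (M1), so $[K,\langle g\rangle]\le K\cap\langle g\rangle=1$. If $q>p$, then $g$ centralizes $K$ by (F1).

Suppose that some $p$-element does not centralize $K$. The subgroups of $K$ form a chain; let $\langle c\rangle$, of order $p^m$, be the smallest one that is not centralized by all $p$-elements. Then $m\le k-1$, and $m\ge2$ by (F1). Let $U$ be the subgroup of order $p$ of $\langle c\rangle$; it lies in $\langle c^p\rangle$. Every $p$-element $g$ centralizes $c^p$, hence $U$. The element $[c,g]=c^{-1}c^g$ of $\langle c\rangle$ has $p$th power $c^{-p}(c^p)^g=1$. So, by (F7),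
\begin{equation}\label{eq:U}
[c^\alpha,g]=[c,g]^\alpha\in U\quad\text{and}\quad[c,g^p]=[c,g]^p=1\qquad\text{for every $p$-element } g.
\end{equation}
Among the $p$-elements that do not commute with $c$ choose $g$ of minimal order $p^l$, and let $W=\langle g\rangle\cap\langle c\rangle$, $|W|=p^i$. Neither of $g,c$ is a power of the other, so $i<l$ and $i<m$.

\emph{Case $l>m$.} Here $g$ is too large for (M2), so we use the power $w=g^{p^{l-m}}$, of order $p^m$. It commutes with $g$, and with $c$ by \eqref{eq:U}. As $|W|\le p^m$, we have $W\le\langle w\rangle$, so $\langle w\rangle\cap\langle c\rangle=W$. Both $w^{p^{m-i}}$ and $c^{p^{m-i}}$ generate $W$, so there is a generator $c'$ of $\langle c\rangle$ with $w^{p^{m-i}}=c'^{\,-p^{m-i}}$. Put $x=wc'$. Then $x^{p^{m-i}}=1$, so $\langle x\rangle\trianglelefteq G$ by (M2). If $x^\alpha=w^\alpha c'^\alpha\in\langle c\rangle$, then $w^\alpha\in W$, so $p^{m-i}\mid\alpha$ and $x^\alpha=1$. Thus $\langle x\rangle\cap\langle c\rangle=1$. Now $[x,g]=[w,g]^{c'}[c',g]=[c',g]$ lies in $\langle x\rangle\cap\langle c\rangle$, and it is nontrivial because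 $c'$ generates $\langle c\rangle$. This is a contradiction.

\emph{Case $l\le m$.} Now $\langle g\rangle\trianglelefteq G$ by (M2), so $1\ne[c,g]\in W$ and $i\ge1$. Put $\nu=p^{l-i}$, so $p\le\nu<p^l$. The element $g^\nu$ generates $W$, and so does the $\nu$th power of any element of order $p^l$ in $\langle c\rangle$. Hence there is $c'\in\langle c\rangle$ of order $p^l$ with $g^\nu=c'^{\,-\nu}$. Put $x=gc'$ and $z=[c',g]\in U$. Then $c^x=c^g\ne c$, and since $z$ commutes with $g$ and $c'$, (F7) gives
\[
x^\nu=g^\nu c'^\nu z^{\binom\nu2}=z^{\binom\nu2}.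
\]
If $l<m$, then $c'\in\langle c^p\rangle$ and $z=1$. If $p$ is odd, or $p=2$ and $\nu\ge4$, then $p$ divides $\binom\nu2=\nu(\nu-1)/2$. In all these cases $x^\nu=1$, so $x$ is a $p$-element of order less than $p^l$ that does not commute with $c$, against the choice of $g$. There remains $l=m$, $p=2$, $\nu=2$. Then $x^4=z^2=1$, which contradicts the choice of $g$ if $l\ge3$. So $l=m=2$. Since $c\in K=\langle h^2\rangle$, we have $c=b^2$ with $b\in H$. The normal subgroup $\langle g\rangle\cong C_4$ has automorphism group of order $2$, so $b^2=c$ centralizes $g$, a contradiction.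
\end{proof}

The last case is the only place where we use that $c$ is a $p$th power in $G$. It cannot be settled by normality alone: in $Q_8$ two noncommuting elements $g,c$ of order $4$ realize $l=m=2$, and all subgroups are normal.

We fix the notation
\[
X=G/K,\qquad n=|X|,\qquad N=N_G(H),\qquad r=|N:H|,\qquad j=|G:N|\ge2 .
\]
Then $n=prj$, and $H/K$ is a nonnormal subgroup of order $p$ in $X$; in particular $X$ is not Dedekind. By Corollary~\ref{cor:formula}(c),
\begin{equation}\label{eq:tp}
\mathrm{tp}(G)\le P_G(H)=f_p^{\,s},\qquad s=\frac{r(j-1)}p\in\{1,2,\dots\},\qquad n=p^2s\,\frac j{j-1}.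
\end{equation}

\section{Class sizes over the central quotient}\label{sec:cp}

The upper bound \eqref{eq:tp} depends only on $X$. For $\mathrm{cp}$ the passage to $X$ goes the wrong way: commuting pairs map to commuting pairs, so $\mathrm{cp}(G)\le\mathrm{cp}(X)$, and the inequality is strict for $G=Q_{16}$, where $X\cong D_8$. We need upper bounds for class sizes in $G$ itself, and here the centrality of $K$ is used.

\begin{lemma}\label{lem:classes}
Let $x\in G$ and $y=xK\in X$.
\begin{enumerate}
\item[(a)] If $y=1$, then $|x^G|=1$.
\item[(b)] If $y$ lies in a cyclic subgroup $Y$ of $X$, then $|x^G|\le|X:Y|$. In particular $|x^G|\le n/o(y)$.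
\item[(c)] Let $L/K=C_X(y)$. Then $C_G(x)\trianglelefteq L$, the quotient $I_x=L/C_G(x)$ is a cyclic $p$-group whose order divides $o(y)$, and $|x^G|=|y^X|\,|I_x|$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is Proposition~\ref{prop:central}. In (b), the preimage of $Y$ is abelian by (F2), so it lies in $C_G(x)$, and it has index $|X:Y|$. For (c), if $u\in L$ then $[u,x]\in K\le Z(G)$, so by (F7) the map $u\mapsto[u,x]$ is a homomorphism $L\to K$. Its kernel is $C_G(x)$, and its image is a cyclic $p$-group. As $x^{o(y)}\in K$ is central, $[u,x]^{o(y)}=[u,x^{o(y)}]=1$, so the order of the image divides $o(y)$. Finally $|x^G|=|G:L|\,|L:C_G(x)|=|y^X|\,|I_x|$.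
\end{proof}

If $|x^G|\le\beta(y)$ for all $x$ in each coset $y\in X$, then \eqref{eq:cp} gives
\begin{equation}\label{eq:avg}
\mathrm{cp}(G)\ge\frac1n\sum_{y\in X}\frac1{\beta(y)}.
\end{equation}

\begin{corollary}\label{cor:cp}
\begin{enumerate}
\item[(a)] $\mathrm{cp}(G)\ge\frac1n\bigl(3-\frac2n\bigr)$.
\item[(b)] If $X$ has a cyclic subgroup of index $2$, then $\mathrm{cp}(G)\ge\frac14+\frac3{2n}$.
\end{enumerate}
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:classes}(a),(b) we may take $\beta(1)=1$ and $\beta(y)=n/2$ for $y\ne1$; the sum in \eqref{eq:avg} is $1+(n-1)\frac2n=3-\frac2n$. If $Y$ is cyclic of index $2$, we may lower $\beta(y)$ to $2$ for $1\ne y\in Y$; the sum becomes $1+\bigl(\frac n2-1\bigr)\frac12+\frac n2\cdot\frac2n=\frac n4+\frac32$.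
\end{proof}

Bound (b) is attained by $F_k$, where $n=6$, and by $Q_{16}$, where $n=8$: it gives $1/2$ and $7/16$.

\section{Reduction to six values of $n$}\label{sec:reduction}

Put $\theta(n)=\frac45\bigl(3-\frac2n\bigr)$, an increasing function of $n$. By \eqref{eq:tp} and Corollary~\ref{cor:cp}(a),
\begin{equation}\label{eq:test}
nf_p^{\,s}<\theta(n)\quad\Longrightarrow\quad\mathrm{cp}(G)>\tfrac54\,\mathrm{tp}(G).
\end{equation}
Since $n\le2p^2s$ by \eqref{eq:tp}, the left side decays exponentially in $s$.

\begin{proposition}\label{prop:reduction}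
Either $\mathrm{cp}(G)>\frac54\,\mathrm{tp}(G)$, or $p=2$ and $(n,j,s)$ is one of the columns of
\[
\begin{array}{c|cccccc}
n&6&8&10&12&16&24\\ \hline
j&3&2&5&3&2&2\\
s&1&1&2&2&2&3
\end{array}
\]
\end{proposition}

\begin{proof}
\emph{Let $p$ be odd.} By Lemma~\ref{lem:index}, $j$ is odd and $j\ge p$. We claim that $s\ge2$. If $p\mid r$, then $s\ge j-1\ge2$. If $p\nmid r$, then $p\mid j-1$; as $j-1$ is even and positive, $j-1\ge2p$ and again $s\ge2$. Further $n\le\frac32p^2s$ because $j\ge3$, and $f_p=\frac{1\cdot2}{p^2}\prod_{i=3}^p\frac ip\le\frac2{p^2}\le\frac29$. Hence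
\[
nf_p^{\,s}\le\tfrac32\,p^2s\cdot\tfrac2{p^2}\left(\tfrac29\right)^{s-1}=3s\left(\tfrac29\right)^{s-1}\le\tfrac43,
\]
because the last expression equals $\frac43$ at $s=2$ and is multiplied by $\frac{s+1}s\cdot\frac29<1$ when $s$ increases by $1$. Since $n\ge pj\ge9$, we have $\theta(n)\ge\theta(9)=\frac{20}9>\frac43$, and \eqref{eq:test} applies.

\emph{Let $p=2$.} Then $f_2=\frac12$, $r(j-1)=2s$, $n=2rj=4sj/(j-1)$, and $s2^{-s}$ is nonincreasing in $s\ge1$, since $\frac{s+1}{2s}\le1$.

If $j\ge4$, then $8\le n\le\frac{16}3s$. For $s\ge3$ we get $n2^{-s}\le\frac{16}3\cdot\frac38=2<\frac{11}5=\theta(8)\le\theta(n)$. The value $s=1$ would need $r(j-1)=2$, which is impossible, and $s=2$ needs $r(j-1)=4$, so $j=5$, $r=1$, $n=10$.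

If $j=3$, then $n=6s$. For $s\ge3$ we get $n2^{-s}\le6\cdot\frac38=\frac94<\frac{104}{45}=\theta(18)\le\theta(n)$. There remain $n=6$ and $n=12$.

If $j=2$, then $n=8s$. For $s\ge4$ we get $n2^{-s}\le8\cdot\frac4{16}=2<\frac{47}{20}=\theta(32)\le\theta(n)$. There remain $n=8,16,24$.
\end{proof}

The bound $s\ge2$ for odd $p$ depends on $p$ being the smallest prime. In $A_4$, where the correct choice is $p=2$, a subgroup of order $3$ has $j=4$, $r=1$ and $s=1$.

\section{The cases $n=6,10,12,16,24$}\label{sec:five}

Now $p=2$, so $K$ is a central cyclic $2$-group and $\mathrm{tp}(G)\le2^{-s}$. The crude bound of Corollary~\ref{cor:cp}(a) has failed, and we use the structure of $X$.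

\begin{proposition}\label{prop:five}
Let $p=2$ and let $(n,j,s)$ be as in Proposition~\ref{prop:reduction}. If $n=6$, then $G\cong F_k$. If $n\in\{10,12,16,24\}$, then $\mathrm{cp}(G)>\frac54\,\mathrm{tp}(G)$.
\end{proposition}

\begin{proof}
\emph{$n=6$.} Here $X\cong S_3$ and $|G|=6\cdot2^{k-1}=3\cdot2^k$. The preimage $M$ of the subgroup of order $3$ is normal in $G$ and abelian by (F2), so $M=\langle a\rangle\times K$ with $o(a)=3$, and $\langle a\rangle$ is characteristic in $M$, hence normal in $G$. By orders $G=\langle a\rangle H$. As $G$ is non-abelian, $a^h=a^{-1}$. Thus $G$ is a quotient of $F_k$ of the same order.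

\emph{$n=10$.} Here $X\cong D_{10}$ has a cyclic subgroup of index $2$. Corollary~\ref{cor:cp}(b) gives $\mathrm{cp}(G)\ge\frac14+\frac3{20}=\frac25$, while $\mathrm{tp}(G)\le\frac14$. The ratio is at least $\frac85$.

\emph{$n=12$, $X$ has a normal Sylow $3$-subgroup $Q$.} By (F1), $|X:C_X(Q)|\le2$. If $Q$ were central, $X$ would be the direct product of $Q$ and a group of order $4$, hence abelian. So $C_X(Q)$ has order $6$; it is abelian by (F2), hence cyclic. Corollary~\ref{cor:cp}(b) gives $\mathrm{cp}(G)\ge\frac14+\frac18=\frac38$, while $\mathrm{tp}(G)\le\frac14$. The ratio is at least $\frac32$.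

\emph{$n=12$, the Sylow $3$-subgroups of $X$ are not normal.} There are four of them, each is self-normalizing, and $X$ has eight elements of order $3$. By Lemma~\ref{lem:classes}(a),(b) and \eqref{eq:avg},
\[
\mathrm{cp}(G)\ge\tfrac1{12}\left(1+8\cdot\tfrac3{12}+3\cdot\tfrac2{12}\right)=\tfrac7{24}.
\]
Against $P_G(H)=\frac14$ this gives only the ratio $\frac76$, so we change the subgroup. Let $T$ be a Sylow $3$-subgroup of $G$; then $|T|=3$ and $TK=T\times K$. An element that normalizes $T$ normalizes $TK$, so its image normalizes the Sylow subgroup $TK/K$ of $X$ and lies in it. Hence $N_G(T)=TK$. Corollary~\ref{cor:formula}(c), applied to $T$ and its trivial subgroup, has exponent $(4|K|-|K|)/3=|K|$. So $\mathrm{tp}(G)\le\left(\frac29\right)^{|K|}\le\frac29$, and the ratio is at least $\frac7{24}\cdot\frac92=\frac{21}{16}>\frac54$.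

\emph{Common setting for $n=16$ and $n=24$.} Here $j=2$. So $N$ is normal of index $2$, and $H$ has exactly one other conjugate $H^g$, $g\notin N$, which is normal in $N^g=N$ and contains $K$. Put $B=N/K$, of order $n/2$, and $\eta=hK$, $\eta'=h^gK$. The distinct subgroups $\langle\eta\rangle$ and $\langle\eta'\rangle$ of order $2$ are normal, hence central, in $B$. So $E=\langle\eta,\eta'\rangle\cong C_2^2$ is central in $B$. The quotient $B/E$ has order $2$ or $3$, so $B$ is abelian by (F2). An element of $G\setminus N$ moves $H$, so it interchanges $H$ and $H^g$; therefore every element of $X\setminus B$ interchanges $\eta$ and $\eta'$.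

\emph{$n=24$.} The abelian group $B$ of order $12$ contains $E$, so $B\cong C_2^2\times C_3$, with three elements of order $2$, two of order $3$ and six of order $6$. For $y\in B$ we have $|y^X|\le2$. In Lemma~\ref{lem:classes}(c) the order $|I_x|$ is a power of $2$ dividing $o(y)$, so $|x^G|\le2$ if $o(y)=3$ and $|x^G|\le4$ if $o(y)\in\{2,6\}$. For the twelve elements outside $B$ we use $|x^G|\le24/2$. Thus
\[
\mathrm{cp}(G)\ge\tfrac1{24}\left(1+2\cdot\tfrac12+9\cdot\tfrac14+12\cdot\tfrac2{24}\right)=\tfrac7{32},
\]
while $\mathrm{tp}(G)\le\frac18$. The ratio is at least $\frac74$.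

\emph{$n=16$.} To use Lemma~\ref{lem:classes}(c) on all of $X$ we need its class sizes, so we show first that $|Z(X)|=4$. Fix $t\in X\setminus B$ and put $e=\eta\eta'$. As $B$ is abelian, $\varphi(\gamma)=\gamma^{-1}\gamma^t$ defines a homomorphism $B\to B$ with kernel $C_B(t)$. The element $t$ normalizes $E$ and acts trivially on $B/E$, which has order $2$; so $\varphi(\gamma)\in E$. Since $t^2\in B$ centralizes $B$, we get $\varphi(\gamma)^t=(\gamma^t)^{-1}\gamma=\varphi(\gamma)^{-1}=\varphi(\gamma)$. The elements of $E$ fixed by $t$ are $1$ and $e$, and $\varphi(\eta)=e$. So the image of $\varphi$ has order $2$ and $|C_B(t)|=4$. No element outside $B$ centralizes $\eta$, so $Z(X)\le B$, and $X=\langle B,t\rangle$ gives $Z(X)=C_B(t)$. By Lemma~\ref{lem:small}(a), the noncentral classes of $X$ have two elements.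

Let $x\in G$ and $y=xK\ne1$. Suppose $y\in Z(X)$. Then $L=G$ in Lemma~\ref{lem:classes}(c), and we claim $|x^G|=|I_x|\le2$. This holds if $o(y)=2$. If $o(y)=4$, then $Z(X)=\langle y\rangle$, and the cyclic group $I_x=G/C_G(x)$ is a quotient of $G/K\langle x\rangle\cong X/Z(X)$, which has order $4$ and is not cyclic by (F2). Suppose $y\notin Z(X)$. Then $|x^G|\le2\cdot2=4$ by (c) if $o(y)=2$, and $|x^G|\le16/4=4$ by (b) if $o(y)\ge4$. Thus
\[
\mathrm{cp}(G)\ge\tfrac1{16}\left(1+3\cdot\tfrac12+12\cdot\tfrac14\right)=\tfrac{11}{32},
\]
while $\mathrm{tp}(G)\le\frac14$. The ratio is at least $\frac{11}8$.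
\end{proof}

\begin{remark}
The change of subgroup for $n=12$ cannot be avoided. In $G=Q_8\rtimes C_3$, with $C_3$ permuting the three cyclic subgroups of order $4$ transitively, $H\cong C_4$, $K=Z(Q_8)$ and $X\cong A_4$. The six elements of order $4$ form one class. Each of the sixteen elements outside $Q_8$ has class size $4$: at most $4$ by Lemma~\ref{lem:classes}(b), and at least the size $4$ of the image class in $A_4$. So $G$ has $2+1+4=7$ classes, and $\mathrm{cp}(G)=\frac7{24}<\frac54P_G(H)$.
\end{remark}

\section{The case $n=8$ and the proofs of the theorems}\label{sec:eight}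

For $n=8$ we only know $\mathrm{tp}(G)\le\frac12$, and no estimate can give a strict inequality, since $Q_{16}$, $D_8$ and $C_4\rtimes C_4$ all occur here. Instead we identify $G$, using (M2) once more: if $k$ is large, small cyclic subgroups that map onto noncentral subgroups of $X$ are forced to be normal.

\begin{proposition}\label{prop:eight}
Let $p=2$ and $n=8$. Then $G$ is isomorphic to $Q_{16}$, $D_8$ or $C_4\rtimes C_4$.
\end{proposition}

\begin{proof}
The group $X$ has order $8$ and is not Dedekind, so $X\cong D_8$ by (F4), and $|G|=8\cdot2^{k-1}=2^{k+2}$. If $k=1$, then $K=1$ and $G\cong D_8$. Let $k\ge2$. Then all subgroups of order $2$ are normal by (M2), so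
\begin{equation}\label{eq:inv}
\text{every involution of $G$ is central.}
\end{equation}
Let $Z=Z(G)\ge K$.

\emph{Case $Z=K$.} By \eqref{eq:inv} every involution lies in the cyclic group $K$, so $G$ has a unique involution. Being non-abelian, $G$ is generalized quaternion by (F6), so $|K|=|Z|=2$, $k=2$, $|G|=16$ and $G\cong Q_{16}$.

\emph{Case $Z>K$.} The nontrivial normal subgroup $Z/K$ of $X$ contains $Z(X)$ by (F3), so $G/Z$ is a quotient of $X/Z(X)\cong C_2^2$. Hence all commutators and all squares in $G$ are central. Choose $a\in G$ with $aK$ of order $4$ in $X$. As $H/K$ is not normal, $hK$ is a noncentral involution of $X$; it inverts $aK$ by (F4). Put $w=[a,h]\in Z$. Then $wK=(aK)^{-2}=a^2K\ne K$, so $w\notin K$ and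
\[
a^2=w\kappa\quad\text{for some }\kappa\in K.
\]
Also $w^2=[a^2,h]=1$ by (F7), so $w$ is an involution. The only involution of $H$ lies in $K$, because $k\ge2$; hence $w\notin H$.

We show that $\kappa$ is a square in $K=\langle h^2\rangle$. Otherwise $\kappa=h^{2u}$ with $u$ odd. Put $x=ah^{-u}$. By (F7), $[h^{-u},a]=[h,a]^{-u}=w^{u}=w$ and
\[
x^2=a^2h^{-2u}[h^{-u},a]=w\kappa\cdot\kappa^{-1}\cdot w=1 .
\]
But $xK=aK\cdot hK$ lies outside $\langle aK\rangle$, so it is noncentral in $X$. Then $x$ is a noncentral involution of $G$, against \eqref{eq:inv}.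

So $\kappa=\mu^2$ with $\mu\in K$. Replacing $a$ by $a\mu^{-1}$ changes neither $aK$ nor $w$ and gives $a^2=w$. Now $a$ has order $4$ and $a^h=aw=a^{-1}$. Every nontrivial subgroup of $\langle a\rangle$ contains $w\notin H$, so $\langle a\rangle\cap H=1$, and $|\langle a\rangle H|=4\cdot2^k=|G|$ gives $G=\langle a,h\rangle$.

Suppose $k\ge3$, and let $v\in K$ have order $4$. Then $(av)^2=wv^2$ is neither $1$ (as $w\notin K$) nor $w$, and $(av)^4=1$. So $\langle av\rangle$ has order $4$, and its only involution is $wv^2\ne w$. It is normal by (M2), since $4\le2^{k-1}$, so it contains $[av,h]=[a,h]=w$, a contradiction. Hence $k=2$, and $G$ is a quotient of $C_4\rtimes C_4$ of order $16$, so $G\cong C_4\rtimes C_4$.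
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Let $G$ be as in Theorem~\ref{thm:B}. By Propositions~\ref{prop:reduction}, \ref{prop:five} and~\ref{prop:eight}, either $\mathrm{cp}(G)>\frac54\,\mathrm{tp}(G)$, or $G\cong D_8$, or $G\cong C_4\rtimes C_4$. These two groups have ratio exactly $\frac54$ by Proposition~\ref{prop:values}; since the ratio of a Dedekind group, of $Q_{16}$ or of $F_k$ is at most $1$, they do satisfy the hypotheses of the theorem. This proves Theorem~\ref{thm:B}.

Parts (i) and (ii) of Theorem~\ref{thm:A}, and the equality $\mathrm{tp}=\mathrm{cp}$ for abelian groups and for $F_k$ with the value $\frac12$, are in Proposition~\ref{prop:values}. Every other group satisfies the hypotheses of Theorem~\ref{thm:B}, and $\mathrm{tp}(G)>0$ by Proposition~\ref{prop:formula}, so $\mathrm{cp}(G)\ge\frac54\,\mathrm{tp}(G)>\mathrm{tp}(G)$. This proves (iii).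
\end{proof}

\begin{thebibliography}{1}

\bibitem{ALM}
S.~Aivazidis, M.~Loukaki, T.~W.~Mueller,
\emph{On the common transversal probability in finite groups},
arXiv:2209.00986 (2022).

\end{thebibliography}
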